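\title{A nonseparably connected complete metric space in ZF}

\begin{abstract}
A space with more than one point is nonseparably connected if it is connected and all of its connected separable subspaces are singletons. We construct a nonseparably connected complete metric space $E$ in ZF, without any form of the axiom of choice. The space is self-similar: it consists of a discrete copy of $[0,1]$, a separate metric copy of every injective convergent sequence in $[0,1]$, and half-size copies of $E$ that link the terms of these sequences to the corresponding points of the discrete copy. Connectedness is proved by a bisection in which every choice is canonical. We also determine the cardinality of $E$ and the size of the dense subsets of its connected subsets, and we characterize the sequentially connected spaces as continuous images, with connected fibers, of spaces of this kind.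
\end{abstract}

\section{Introduction}\label{sec:intro}

Connectedness is usually witnessed by small sets: two points are joined by a path, or at least lie in a connected subset that has a countable dense set. We study spaces in which no such witness exists. A topological space is \emph{nonseparably connected} if it has more than one point, is connected, and all of its connected separable subspaces are singletons. Equivalently, call the union of all separable connected subsets of $X$ that contain $x_0$ the \emph{separablewise component} of $x_0$; a space with more than one point is nonseparably connected if it is connected and all of its separablewise components are singletons.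

The familiar connected spaces fail this condition at once. A nonseparably connected space is not separable, since it is a connected subspace of itself. It contains no nonconstant path, since the image of a path $\gamma\colon[0,1]\to X$ is connected and has the countable dense subset $\gamma([0,1]\cap\mathbb{Q})$; this excludes intervals, convex sets and manifolds. Completeness seems to make matters worse, because it is the usual tool for producing paths: join two points by a chain of small steps, refine the chain again and again, and pass to the limit. Nevertheless, it is known that ZFC proves the existence of a nonseparably connected complete metric space. The following problem is posed by Banakh, Vovk and W\'ojcik \cite{BVW}.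

\begin{quote}
\emph{Can the existence of a nonseparably connected complete metric space be proved in \textup{ZF} alone, without the axiom of choice?}
\end{quote}

One might guess that it cannot. To prove that a complete space is connected, one takes a partition into two sets and looks for a point at which both sets accumulate. Such a point is found as the limit of a recursion, and each step of the recursion selects a better approximation. In a separable space an enumerated dense set makes these selections canonical. A nonseparably connected space offers no such enumeration, so dependent choice appears to be unavoidable. We show that the answer is nevertheless positive. The order of the real line can take over the role of the enumeration: all selections are made by bisection in $[0,1]$ and by taking least elements of a well-ordered countable set.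

\subsection*{Conventions and results}
We work in ZF throughout, except in the sentences that mention a choice principle explicitly. \emph{Countable} means finite or countably infinite, a space is \emph{separable} if it has a countable dense subset, a metric space is \emph{complete} if its Cauchy sequences converge, and connected subsets are nonempty. The set $\omega+1=\{0,1,2,\dots\}\cup\{\omega\}$ carries the order topology, and $2^{-\omega}=0$; thus $n\mapsto2^{-n}$ is a homeomorphism of $\omega+1$ onto $\{2^{-n}:n\in\omega\}\cup\{0\}\subseteq\mathbb{R}$.

Each of the three properties in the problem is proved in a stronger form, which is the form that behaves well without choice.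

\begin{definition}\label{def:main}
\begin{enumerate}
\item[(i)] A metric space is \emph{strongly complete} if for every decreasing sequence $(A_j)$ of nonempty subsets with $\operatorname{diam}A_j\to0$ there is a point in $\bigcap_j\overline{A_j}$.
\item[(ii)] A subset $C$ of a topological space $X$ is \emph{sequentially closed} if $x_k\in C$ and $x_k\to x$ imply $x\in C$. A subset $U$ is \emph{sequentially clopen} if $U$ and $X\setminus U$ are sequentially closed, and $X$ is \emph{sequentially connected} if $\emptyset$ and $X$ are its only sequentially clopen subsets. The space $X$ is \emph{sequential} if its sequentially closed subsets are closed.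
\item[(iii)] A space $A$ is \emph{thin} if it has a dense subset $D$ such that there is no surjection $D\times\omega\to\mathbb{R}$.
\end{enumerate}
\end{definition}

Strongly complete spaces are complete, sequentially connected spaces are connected, and separable spaces are thin (Section~\ref{sec:prelim}). With countable choice, a complete metric space is strongly complete (pick $x_j\in A_j$), and a connected metric space is sequentially connected (a point in the closure of $C$ is the limit of points picked from $C\cap B(x,1/j)$). In ZFC a space is thin exactly when its density, the least cardinality of a dense subset, is less than $2^{\aleph_0}$.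

\begin{theorem}[ZF]\label{thm:main}
There is a strongly complete metric space $E$ with more than one point that is sequentially connected, hence connected, and in which every thin connected subset is a singleton. In particular every separable connected subset of $E$ is a singleton, so $E$ is a nonseparably connected complete metric space.
\end{theorem}

This answers the problem. Two further results describe the space and the reach of the construction. A connected metric space with points $p_0,p_1$ at distance $r>0$ is mapped onto $[0,r]$ by $p\mapsto\min(r,d(p,p_0))$, so it cannot be smaller than the continuum. The space $E$ is as small as this allows, while its connected subsets have only large dense subsets.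

\begin{theorem}[ZF]\label{thm:size}
Let $E$ be the space of Theorem~\ref{thm:main} constructed in Section~\ref{sec:E}.
\begin{enumerate}
\item[(1)] If $A\subseteq E$ is connected with more than one point and $D\subseteq A$ is dense in $A$, then there is a surjection $D\times\omega\to\mathbb{R}$. In particular, if $\mathbb{R}$ is not well-orderable, then no such $A$ has a well-orderable dense subset. In \textup{ZFC}, every such $A$ has density exactly $2^{\aleph_0}$.
\item[(2)] $E$ has a dense subset equipotent with $\mathbb{R}$, and $E$ itself is equipotent with $\mathbb{R}$.
\end{enumerate}
\end{theorem}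

\begin{theorem}[ZF]\label{thm:images}
For a nonempty topological space $X$ the following are equivalent.
\begin{enumerate}
\item[(a)] $X$ is sequentially connected.
\item[(b)] There are a strongly complete, nonseparably connected, sequentially connected metric space $M$ (with more than one point), in which even all thin connected subsets are singletons, and a continuous surjection $\pi_X\colon M\to X$ with connected fibers.
\item[(c)] $X$ is a continuous image of a sequentially connected space.
\end{enumerate}
If moreover $X$ is sequential, then $\pi_X$ in \textup{(b)} can be taken to be a quotient map.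
\end{theorem}

Section~\ref{sec:model} shows the idea on a single step of the construction. Sections~\ref{sec:prelim}--\ref{sec:E} build $E$, Sections~\ref{sec:conn} and~\ref{sec:thin} prove Theorem~\ref{thm:main}, and Sections~\ref{sec:size} and~\ref{sec:images} prove the other two theorems.

\section{One step: taking the interval apart}\label{sec:model}

The interval $[0,1]$ is connected because a partition into two nonempty sets is always contradicted by a convergent sequence whose terms lie on one side and whose limit lies on the other. It is separable because all these sequences live close together. The idea is to keep every convergent sequence but to move different sequences far apart.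

Let $S$ be the set of all injective $s\colon\omega+1\to[0,1]$ with $s_n\to s_\omega$. Build a space $H$ as follows (Figure~\ref{fig:links}). Take one \emph{vertex} for each $x\in[0,1]$. For each $s\in S$ and $n\in\omega+1$ take an arc of length $\frac12$ that starts at the vertex $s_n$ and ends at a new point $\tau_{(s,n)}$, its \emph{tip}; different arcs meet at most in a vertex. Let $d(p,q)$ be the supremum of $|f(p)-f(q)|$ over all $f\colon H\to[0,1]$ that are $1$-Lipschitz on each arc and satisfy $|f(\tau_{(s,n)})-f(\tau_{(s,m)})|\le\frac12|2^{-n}-2^{-m}|$. Let $\pi\colon H\to[0,1]$ send each arc to the number at which it starts. The space $H$ is the case $Y=[0,1]$ of the construction in Section~\ref{sec:glue}, and Lemmas~\ref{lem:geom} and~\ref{lem:Fcomplete} give the following facts. The function $d$ is a complete metric, each arc is isometric to $[0,\frac12]$, and $\tau_{(s,n)}\to\tau_{(s,\omega)}$. The union $O_s$ of the arcs that belong to $s$, with the vertices removed, is open. The union $N_x$ of the arcs that start at $x$, with the tips removed, is open. The map $\pi$ is continuous.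

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[thick] (0,0)--(3,2) (2,0)--(5,2) (4,0)--(6,2) (6,0)--(6.5,2) (9,0)--(7,2);
\draw[dashed] (2,0)--(2,-1.1) (2,0)--(3,-1.1) (9,0)--(8,-1.1);
\fill (0,0) circle (2.2pt) node[left] {$s_0$};
\fill (2,0) circle (2.2pt) node[left] {$s_1$};
\fill (4,0) circle (2.2pt) node[left] {$s_2$};
\fill (6,0) circle (2.2pt) node[left] {$s_3$};
\fill (9,0) circle (2.2pt) node[right] {$s_\omega$};
\node at (7.4,0) {$\cdots$};
\draw[fill=white] (3,2) circle (1.8pt) node[above] {$\tau_{(s,0)}$};
\draw[fill=white] (5,2) circle (1.8pt) node[above] {$\tau_{(s,1)}$};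
\draw[fill=white] (6,2) circle (1.8pt);
\draw[fill=white] (6.5,2) circle (1.8pt);
\draw[fill=white] (7,2) circle (1.8pt) node[above right] {$\tau_{(s,\omega)}$};
\end{tikzpicture}
\caption{The links that belong to one convergent sequence $s$. The vertices (black) are at mutual distance at least $\frac12$, although the numbers $s_n$ converge to $s_\omega$; the convergence survives only among the tips (white), where $d(\tau_{(s,n)},\tau_{(s,\omega)})=2^{-n-1}$. Dashed links belong to other sequences. In the space $H$ each link is an arc; in the space $E$ each link is a half-size copy of $E$.}
\label{fig:links}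
\end{figure}

\emph{$H$ is connected.} Let $U\subseteq H$ be clopen. Each arc is contained in $U$ or disjoint from it, so $U=\pi^{-1}(W)$ for a set $W\subseteq[0,1]$. Consider first $W=[0,\frac13)$ and bisect, starting from $0\in W$ and $1\notin W$. The midpoints are $\frac12\notin W$, $\frac14\in W$, $\frac38\notin W$, $\frac5{16}\in W$, $\frac{11}{32}\notin W$, $\frac{21}{64}\in W$, and so on. The left endpoints take the values $s_n=\frac13(1-4^{-n})\in W$, and their limit $s_\omega=\frac13$ is not in $W$. This $s$ belongs to $S$, the tips $\tau_{(s,n)}$ lie in $U$, and their limit $\tau_{(s,\omega)}$ does not. So $U$ is not closed. For any $W$ other than $\emptyset$ and $[0,1]$, bisection ends at a number $c$, and either the endpoints in $W$ or the endpoints outside $W$ lie on the side opposite to $c$; their distinct values form a sequence $s\in S$ whose tips show that $U$ or $H\setminus U$ is not closed.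

\emph{A separable connected set $A\subseteq H$ lies in one fiber of $\pi$.} Let $D\subseteq A$ be countable and dense. A point $\delta\in D$ lies in at most one $O_s$ and in at most one $N_x$; let $C(\delta)$ consist of the terms of this $s$ and of this $x$. A point $a\in A$ is a vertex $x\in N_x$, or it lies in some $O_s$ and $\pi(a)$ is a term of $s$. In either case the open set meets $D$, so $\pi(A)\subseteq\bigcup_{\delta\in D}C(\delta)$. This union is countable, and no choice is hidden here, because each $C(\delta)$ comes with the enumeration given by $s$. A countable connected subset of $[0,1]$ is a point.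

So $H$ is connected and complete, but no separable connected subset of $H$ contains two vertices. The arcs remain, at scale $\frac12$. Replace each arc by a half-size copy of $H$, attached by its vertices $0$ and $1$; now arcs remain at scale $\frac14$. The limit of this process is a space $E$ in which every link is a half-size copy of $E$ itself. Three difficulties appear. The limit must be completed, and the completion must again be self-similar, without choice (Sections~\ref{sec:prelim} and~\ref{sec:E}). The links of $E$ are not known to be connected in advance, so the first argument becomes circular and has to be replaced by a descent through smaller and smaller links (Section~\ref{sec:conn}). Finally, a fiber of $\pi$ consists of many links, and a connected set in a fiber must be reduced to a single link before one can rescale (Section~\ref{sec:thin}).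

\section{Completeness, colorings and thin sets without choice}\label{sec:prelim}

\subsection*{Strong completeness}
Call a decreasing sequence $(A_j)$ of nonempty subsets of a metric space \emph{shrinking} if $\operatorname{diam}A_j\to0$, and call a point of $\bigcap_j\overline{A_j}$ a \emph{limit} of $(A_j)$. If $z$ is a limit, then $d(z,q)\le\operatorname{diam}A_j$ for all $q\in A_j$; hence the limit is unique. A point $z$ is the limit as soon as $\operatorname{dist}(z,A_j)\to0$, because $\operatorname{dist}(z,A_i)\le\operatorname{dist}(z,A_j)$ for $i\le j$.

The usual proof that an isometry extends from a dense set $D$ to the whole space picks a sequence in $D$ that converges to a given point $p$. Strong completeness lets us use the sets $D\cap B(p,1/j)$ instead.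

\begin{lemma}\label{lem:complete}
\begin{enumerate}
\item[(a)] Strongly complete spaces are complete, and their closed subspaces are strongly complete.
\item[(b)] For every nonempty set $Y$, the space $\ell_\infty(Y)$ of bounded real functions on $Y$ with the supremum norm is strongly complete. In particular $\mathbb{R}$ is strongly complete.
\item[(c)] Every nonempty metric space of diameter at most $1$ embeds isometrically onto a dense subset of a strongly complete space of diameter at most $1$.
\item[(d)] If $M,N$ are strongly complete, $D\subseteq M$ is dense and $\iota\colon D\to N$ is isometric with dense image, then $\iota$ extends to an isometry of $M$ onto $N$.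
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The tails $A_j=\{x_i:i\ge j\}$ of a Cauchy sequence form a shrinking sequence, and its limit $z$ satisfies $d(z,x_i)\le\operatorname{diam}A_j$ for $i\ge j$. A shrinking sequence in a closed subspace has its limit in that subspace.

(b) Let $(A_j)$ be shrinking, put $\delta_j=\operatorname{diam}A_j$, and discard finitely many terms so that all $\delta_j$ are finite. Define $z(y)=\sup_i\inf_{g\in A_i}g(y)$. Fix $j$, $f\in A_j$ and $y\in Y$. Every $g\in A_j$ satisfies $|g(y)-f(y)|\le\delta_j$, so $z(y)\ge\inf_{g\in A_j}g(y)\ge f(y)-\delta_j$. For any $i$ let $k=\max(i,j)$. Then $\inf_{g\in A_i}g(y)\le\inf_{g\in A_k}g(y)\le f(y)+\delta_j$, because $A_k\subseteq A_i$ and $\emptyset\ne A_k\subseteq A_j$. Hence $z(y)\le f(y)+\delta_j$. So $z$ is bounded and $\|z-f\|\le\delta_j$, which gives $\operatorname{dist}(z,A_j)\to0$. For a one-point set $Y$ we obtain $\mathbb{R}$.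

(c) Let $\kappa(y)=d(y,\cdot)\in\ell_\infty(Y)$. The triangle inequality gives $\|\kappa(y)-\kappa(y')\|\le d(y,y')$, and evaluation at $y'$ gives equality. The closure of $\kappa(Y)$ has the same diameter as $Y$ and is strongly complete by (a) and (b).

(d) For $p\in M$ the sets $A_j=\iota(D\cap B(p,1/j))$, $j\ge1$, are decreasing, nonempty and of diameter at most $2/j$. Let $\Phi(p)$ be their limit. If $p\in D$, then $\iota(p)$ lies in every $A_j$, so $\Phi$ extends $\iota$. Given $p,q\in M$ and $j$, take $a\in D\cap B(p,1/j)$ and $b\in D\cap B(q,1/j)$. Then $d(\Phi(p),\iota(a))\le2/j$, $d(\Phi(q),\iota(b))\le2/j$ and $d(\iota(a),\iota(b))=d(a,b)$, so $|d(\Phi(p),\Phi(q))-d(p,q)|\le6/j$. This holds for each $j$, so $\Phi$ is isometric. The same construction applied to $\iota^{-1}\colon\iota(D)\to M$ gives an isometric map $\Psi\colon N\to M$. The continuous map $\Phi\circ\Psi$ is the identity on the dense set $\iota(D)$, hence on $N$, and $\Phi$ is onto.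
\end{proof}

\subsection*{Colorings}
A \emph{coloring} of a topological space $X$ is a map $\chi$ from $X$ to a fixed two-element set such that $x_k\to x$ implies $\chi(x_k)=\chi(x)$ for all but finitely many $k$.

\begin{lemma}\label{lem:color}
A two-valued map $\chi$ on $X$ is a coloring if and only if its color classes are sequentially clopen. Hence $X$ is sequentially connected if and only if all colorings of $X$ are constant, and sequentially connected spaces are connected. If $f\colon Z\to X$ is continuous and $\chi$ is a coloring of $X$, then $\chi\circ f$ is a coloring of $Z$.
\end{lemma}

\begin{proof}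
If $\chi$ is a coloring and all $x_k$ have one color, then a limit of $(x_k)$ has this color. Conversely, let both classes be sequentially closed and $x_k\to x$. If $\chi(x_k)\ne\chi(x)$ for infinitely many $k$, these terms form a subsequence that converges to $x$ from the other class, which is impossible. Clopen sets are sequentially clopen, and continuous maps preserve convergence of sequences.
\end{proof}

\subsection*{Thin sets}
The usual proof that a subspace of a separable metric space is separable uses countable choice. We therefore never pass from a thin set to an arbitrary subset; we use only continuous images, and the fact that a dense set $D\subseteq A$ has a dense trace on each open subset of $A$. Part (c) below is the counting argument of Section~\ref{sec:model} in the form in which it will be applied.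

\begin{lemma}\label{lem:thin}
\begin{enumerate}
\item[(a)] Separable spaces are thin.
\item[(b)] Continuous images of thin spaces are thin.
\item[(c)] Let $A$ be connected, let $D\subseteq A$ be a dense set with no surjection $D\times\omega\to\mathbb{R}$, and let $u\colon A\to\mathbb{R}$ be continuous. Suppose that $(\rho_j)_{j\in J}$ is a family of partial functions from $D$ to $\mathbb{R}$, indexed by a countable set $J$, with $u(A)\subseteq\bigcup_{j\in J}\rho_j(D)$. Then $u$ is constant.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $D$ is countable, so is $D\times\omega$, and $\mathbb{R}$ is uncountable by the diagonal argument.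

(b) If $f\colon A\to B$ is a continuous surjection and $D$ is dense in $A$, then $f(D)$ is dense in $B$ and $D\times\omega$ maps onto $f(D)\times\omega$. A surjection $f(D)\times\omega\to\mathbb{R}$ would give a surjection $D\times\omega\to\mathbb{R}$.

(c) Suppose that $u$ takes values $a<b$. The connected set $u(A)$ contains $[a,b]$, since a missing $c\in(a,b)$ would split it. Send $(\delta,j)\in D\times J$ to $\rho_j(\delta)$ if this value is defined and lies in $[a,b]$, and to $a$ otherwise. This maps $D\times J$ onto $[a,b]$. Compose with a surjection $\omega\to J$ in the second coordinate and with a surjection $[a,b]\to\mathbb{R}$ (a homeomorphism on $(a,b)$, and $0$ at the endpoints). The result is a surjection $D\times\omega\to\mathbb{R}$, a contradiction.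
\end{proof}

\subsection*{Wedges}
The last tool reduces a connected set in a union of pieces with one common point to a connected set in one piece.

\begin{lemma}\label{lem:wedge}
Let $P$ be a topological space, $x\in P$, and let $(W_i)_{i\in I}$ be pairwise disjoint open sets with union $P\setminus\{x\}$.
\begin{enumerate}
\item[(a)] A connected set $A\subseteq P$ with $x\notin A$ lies in one $W_i$.
\item[(b)] For each $i$, the map $r_i\colon P\to W_i\cup\{x\}$ that is the identity on $W_i$ and is constantly $x$ on $P\setminus W_i$ is continuous.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $A$ meets $W_i$, then $A\cap W_i$ and $A\cap\bigcup_{k\ne i}W_k$ are disjoint relatively open sets that cover $A$, so the second is empty. (b) The sets $W_i\cup\{x\}=P\setminus\bigcup_{k\ne i}W_k$ and $P\setminus W_i$ are closed and cover $P$. The map $r_i$ is the identity on the first and constant on the second, and a map that is continuous on each of two closed sets that cover $P$ is continuous.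
\end{proof}

\section{The gluing construction}\label{sec:glue}

We now define one step of the construction, with an arbitrary space $Y$ in place of the arc and an arbitrary family of sequences in place of $S$. The general family is needed for Theorem~\ref{thm:images}.

A \emph{marked space} is a metric space $Y$ with $\operatorname{diam}Y\le1$ and two marked points, written $0$ and $1$, with $d(0,1)=1$. A \emph{pattern} is a pair $(V,S)$, where $V$ is a nonempty set and $S$ is a set of functions $s\colon\omega+1\to V$ whose ranges cover $V$. Write $s_n=s(n)$, $L=S\times(\omega+1)$, and $v(e)=s_n$ for $e=(s,n)\in L$. Fix a pattern. For a marked space $Y$ put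
\[
F(Y)=V\sqcup\bigl(L\times(Y\setminus\{0\})\bigr),\qquad
\varphi_e(0)=v(e),\qquad \varphi_e(p)=(e,p)\quad(p\in Y\setminus\{0\}).
\]
The disjoint union is realized by attaching one fixed tag to the elements of $V$ and another to the pairs $(e,p)$, and the tags are suppressed. Thus $F(Y)\subseteq F(X)$ as sets whenever $Y\subseteq X$ have the same marked points. The elements of $V$ are the \emph{vertices}, the set $\varphi_e(Y)$ is the \emph{link} $e$, and $\tau_e=\varphi_e(1)$ is its \emph{tip}. Each $\varphi_e\colon Y\to F(Y)$ is injective. Every point lies in a link, because the ranges cover $V$; a non-vertex lies in exactly one link; a vertex $x$ lies in the links $e$ with $v(e)=x$ and in no others. Hence the \emph{projection}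
\[
\pi\colon F(Y)\to V,\qquad \pi(\varphi_e(p))=v(e),
\]
is well defined, and $\pi(x)=x$ for vertices.

The metric should halve distances on each link, arrange the tips of each $s$ as a convergent sequence, and be as large as possible otherwise. Most of what we need are lower bounds for distances. So we define the metric as a supremum over test functions: a lower bound is then proved by exhibiting one function. Let $\mathcal{F}=\mathcal{F}_Y$ be the set of all $f\colon F(Y)\to[0,1]$ such that
\begin{align}
|f(\varphi_e(p))-f(\varphi_e(q))|&\le\tfrac12\,d(p,q) &&(e\in L,\ p,q\in Y),\label{eq:link}\\
|f(\tau_{(s,n)})-f(\tau_{(s,m)})|&\le\tfrac12\,|2^{-n}-2^{-m}| &&(s\in S,\ n,m\in\omega+1),\label{eq:tip}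
\end{align}
and put $d(p,q)=\sup_{f\in\mathcal{F}}|f(p)-f(q)|$ for $p,q\in F(Y)$. This is a pseudometric bounded by $1$, and every $f\in\mathcal{F}$ is $1$-Lipschitz for it.

\subsection*{Test functions}
Most test functions are obtained by prescribing values at vertices and tips. Let $\alpha\colon V\to[0,1]$ and $\beta\colon L\to[0,1]$ satisfy $|\alpha(v(e))-\beta(e)|\le\frac12$ and $|\beta(s,n)-\beta(s,m)|\le\frac12|2^{-n}-2^{-m}|$. Their \emph{interpolation} is
\[
f(\varphi_e(p))=\alpha(v(e))+\bigl(\beta(e)-\alpha(v(e))\bigr)\,d(p,0).
\]
It equals $\alpha(x)$ at a vertex $x$, whichever link is used, and $\beta(e)$ at $\tau_e$. Its values lie between $\alpha(v(e))$ and $\beta(e)$ because $0\le d(p,0)\le1$. Condition \eqref{eq:link} follows from $|d(p,0)-d(q,0)|\le d(p,q)$, and \eqref{eq:tip} is the assumption on $\beta$. So $f\in\mathcal{F}$. We use the following members of $\mathcal{F}$.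
\begin{itemize}
\item $g_x$ for $x\in V$: the interpolation of $\alpha(x)=\frac12$, $\alpha=0$ at other vertices, and $\beta=0$. Put $N_x=\{g_x>0\}=\{\varphi_e(p):v(e)=x,\ d(p,0)<1\}$.
\item $h$: the interpolation of $\alpha=0$ and $\beta=\frac12$, so $h(\varphi_e(p))=\frac12d(p,0)$.
\item $h_s$ for $s\in S$: the interpolation of $\alpha=0$, $\beta(s,n)=\frac12$ for all $n$, and $\beta=0$ on the links of other sequences. Put $O_s=\{h_s>0\}=\{\varphi_{(s,n)}(p):n\in\omega+1,\ p\ne0\}$.
\item $\psi_s$ for $s\in S$: the interpolation of $\alpha=0$, $\beta(s,n)=\frac12 2^{-n}$, and $\beta=0$ on the links of other sequences. At $\varphi_{(s,n)}(p)\in O_s$ we have $\psi_s/h_s=2^{-n}$.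
\item $t(\varphi_e(p))=\frac12d(p,1)$. It equals $\frac12$ at every vertex, so it is well defined; it satisfies \eqref{eq:link} by the triangle inequality and \eqref{eq:tip} because it vanishes at tips.
\item $\mu=\min(h,t)$, and for $e\in L$ the function $\mu_e$ that equals $\mu$ on the link $e$ and $0$ elsewhere. Both vanish at all vertices and tips, which gives \eqref{eq:tip}. A minimum of two functions that satisfy \eqref{eq:link} satisfies it, and $\mu_e$ vanishes identically on every other link, since two links share at most a vertex. Put $I_e=\{\mu_e>0\}=\varphi_e(Y\setminus\{0,1\})$.
\end{itemize}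
The sets $N_x$ are pairwise disjoint, since $x\in N_x\subseteq\pi^{-1}(x)$, and they contain no tips. The sets $O_s$ are pairwise disjoint, and their union is the set of non-vertices. The sets $I_e$ are pairwise disjoint, and their union is the set of points that are neither vertices nor tips. The \emph{index map} $O_s\to\omega+1$ sends $\varphi_{(s,n)}(p)$ to $n$.

\begin{lemma}\label{lem:geom}
\begin{enumerate}
\item[(a)] $d(\varphi_e(p),\varphi_e(q))=\frac12d(p,q)$. In particular, a point $z$ of the link $e$ has $d(z,v(e))=h(z)$ and $d(z,\tau_e)=t(z)$.
\item[(b)] $d(\tau_{(s,n)},\tau_{(s,m)})=\frac12|2^{-n}-2^{-m}|$. Tips of links of different sequences have distance at least $\frac12$, and so do distinct vertices.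
\item[(c)] $d$ is a metric.
\item[(d)] The sets $N_x$, $O_s$, $I_e$ are open, $B(x,\frac12)\subseteq N_x$, and the index maps are continuous.
\item[(e)] If $V$ carries a topology in which $s_n\to s_\omega$ for every $s\in S$, then $\pi$ is continuous.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The inequality $\le$ is \eqref{eq:link}. For $\ge$ we extend the function $\gamma(y)=\frac12d(y,p)$ from the link $e=(s,n)$ to a member of $\mathcal{F}$. Let $a=\gamma(0)$ and $b=\gamma(1)$; then $|a-b|\le\frac12$. Put $f(\varphi_e(y))=\gamma(y)$, and on all other links let $f$ be the interpolation of $\alpha\equiv a$, $\beta(s,k)=b$ for all $k$, and $\beta=a$ on the links of other sequences. All vertices receive the value $a$, so $f$ is well defined. It satisfies \eqref{eq:link} link by link, and it satisfies \eqref{eq:tip} because it is constant on the tips of each sequence. Finally $f(\varphi_e(q))-f(\varphi_e(p))=\frac12d(p,q)$.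

(b) In the first claim, $\le$ is \eqref{eq:tip} and $\ge$ is witnessed by $\psi_s$. The function $h_s$ is $\frac12$ at the tips of $s$ and $0$ at all other tips; $g_x$ is $\frac12$ at $x$ and $0$ at all other vertices.

(c) Let $p\ne q$. If they lie in one link, use (a). Suppose they do not. If $p\in I_e$, then $\mu_e(p)>0=\mu_e(q)$, and the same argument applies if $q$ lies in some $I_e$. In the remaining case each of $p,q$ is a vertex or a tip. Two vertices or two tips are separated by (b), and a vertex and a tip by $h$.

(d) The three sets are positivity sets of continuous functions. If $d(z,x)<\frac12$, then $g_x(z)\ge g_x(x)-d(z,x)>0$. The index map is the continuous function $\psi_s/h_s$ on $O_s$ followed by the inverse of the homeomorphism $n\mapsto2^{-n}$.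

(e) The open sets $N_x$ and $O_s$ cover $F(Y)$. On $N_x$ the map $\pi$ is constant. On $O_s$ it is the index map followed by $s\colon\omega+1\to V$, which is continuous because the points $n<\omega$ are isolated and $s_n\to s_\omega$.
\end{proof}

\begin{lemma}\label{lem:Fcomplete}
If $Y$ is strongly complete, then so is $F(Y)$.
\end{lemma}

\begin{proof}
Let $(A_j)$ be shrinking and $\delta_j=\operatorname{diam}A_j$. The limit we seek is an inner point of a link, a vertex or a tip, and the test functions tell which. For $f\in\mathcal{F}$ the sequence $(f(A_j))$ is shrinking in $\mathbb{R}$; let $\hat f$ be its limit. Then $|f(q)-\hat f|\le\delta_j$ for $q\in A_j$. Applying this to $\mu$, $h$ and $t$ at one point of $A_j$ gives $|\hat\mu-\min(\hat h,\hat t)|\le2\delta_j$ for each $j$, so $\hat\mu=\min(\hat h,\hat t)$. Hence $\hat\mu>0$, or $\hat h=0$, or $\hat t=0$.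

\emph{Case $\hat\mu>0$.} Take $j$ with $\delta_j<\hat\mu/2$ and a point $q\in A_j$. Then $\mu(q)>\hat\mu/2>\delta_j$. Let $e$ be a link that contains $q$. A point $q'\in A_j$ outside this link would have $d(q,q')\ge\mu_e(q)-\mu_e(q')=\mu(q)>\delta_j$, which is impossible. So $A_j\subseteq\varphi_e(Y)$. The sets $\varphi_e^{-1}(A_i)$, $i\ge j$, have diameters $2\delta_i$ and form a shrinking sequence in $Y$. If $y$ is its limit, then $\varphi_e(y)$ is the limit of $(A_i)$.

\emph{Case $\hat h=0$.} Now $d(q,\pi(q))=h(q)\le\delta_j$ for $q\in A_j$, by Lemma~\ref{lem:geom}(a). Fix $j_0$ with $\delta_{j_0}<\frac18$. For $q,q'\in A_{j_0}$ we get $d(\pi(q),\pi(q'))<\frac38$, so $\pi(q)=\pi(q')$ by Lemma~\ref{lem:geom}(b). Let $x$ be the common value. Then $\operatorname{dist}(x,A_j)\le\delta_j$ for $j\ge j_0$, and $x$ is the limit.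

\emph{Case $\hat t=0$.} Now $t(q)\le\delta_j$ for $q\in A_j$. Fix $j_0$ with $\delta_{j_0}<\frac18$. A point $q\in A_{j_0}$ is not a vertex, since $t=\frac12$ at vertices, so it lies in a unique link; let $\tau(q)$ be the tip of this link. Then $d(q,\tau(q))=t(q)$. For $q,q'\in A_{j_0}$ we get $d(\tau(q),\tau(q'))<\frac38$, so all these tips belong to one sequence $s$. The sets $B_j=\tau(A_j)$, $j\ge j_0$, are decreasing, nonempty, of diameter at most $3\delta_j$, and contained in $T_s=\{\tau_{(s,n)}:n\in\omega+1\}$. By Lemma~\ref{lem:geom}(b), $T_s$ is isometric to the closed set $\{2^{-n-1}:n\in\omega\}\cup\{0\}\subseteq\mathbb{R}$, so $(B_j)$ has a limit $z$. Every point of $B_j$ is within $\delta_j$ of $A_j$, so $\operatorname{dist}(z,A_j)\le\delta_j$, and $z$ is the limit of $(A_j)$.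
\end{proof}

To iterate $F$ we need to know that enlarging $Y$ does not change the distances that are already there.

\begin{lemma}\label{lem:embed}
Let $j\colon Y\to X$ be an isometric embedding of marked spaces with $j(0)=0$ and $j(1)=1$. Then $F(j)\colon F(Y)\to F(X)$, $\varphi_e(p)\mapsto\varphi_e(j(p))$, is a well-defined isometric embedding that fixes every vertex. If $j(Y)$ is dense in $X$, then $F(j)$ has dense image. If $j$ is an inclusion of sets, then so is $F(j)$.
\end{lemma}

\begin{proof}
The map is well defined and fixes vertices because $j(0)=0$; it maps tips to the corresponding tips because $j(1)=1$. If $f\in\mathcal{F}_X$, then $f\circ F(j)$ satisfies \eqref{eq:link} and \eqref{eq:tip}, so it lies in $\mathcal{F}_Y$. Hence $F(j)$ does not increase distances. Conversely, for $f\in\mathcal{F}_Y$ define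
\[
\bar f(\varphi_e(p))=\min\Bigl(1,\ \inf_{y\in Y}\bigl(f(\varphi_e(y))+\tfrac12\,d(p,j(y))\bigr)\Bigr)\qquad(e\in L,\ p\in X).
\]
For $p=j(y_0)$ the infimum equals $f(\varphi_e(y_0))$: this value is attained at $y=y_0$, and \eqref{eq:link} for $f$ shows that no $y$ gives less. Taking $y_0=0$ shows that $\bar f$ is well defined at vertices, and taking $y_0=1$ shows that $\bar f$ has the same values as $f$ at tips, so \eqref{eq:tip} holds. As a function of $p$, an infimum of $\frac12$-Lipschitz functions is $\frac12$-Lipschitz, so \eqref{eq:link} holds. Thus $\bar f\in\mathcal{F}_X$ and $\bar f\circ F(j)=f$, so $F(j)$ does not decrease distances. If $j(Y)$ is dense in $X$, then $\varphi_e(j(Y))$ is dense in the link $\varphi_e(X)$ by Lemma~\ref{lem:geom}(a), and the links cover $F(X)$. The last claim holds by the definition of $F$.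
\end{proof}

\section{The self-similar space $E$}\label{sec:E}

In Sections~\ref{sec:E}--\ref{sec:size} the pattern is the one of Section~\ref{sec:model}: $V=[0,1]$, and $S$ is the set of all injective $s\colon\omega+1\to[0,1]$ with $s_n\to s_\omega$ in the usual topology. The ranges cover $V$: given $x$, take $s_\omega=x$ and $s_n=x+2^{-n-1}$ if $x\le\frac12$, $s_n=x-2^{-n-1}$ if $x>\frac12$. For a marked space $Y$ we mark the vertices $0$ and $1$ of $F(Y)$. The interpolation of $\alpha(0)=0$, $\alpha(1)=1$, $\alpha=\frac12$ at other vertices and $\beta\equiv\frac12$ shows that these vertices have distance $1$. So $F(Y)$ is again a marked space, and we can look for a fixed point of $F$.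

\begin{proposition}\label{prop:fixed}
There are a strongly complete marked space $E$ and an isometry $\Phi$ of $E$ onto $F(E)$ that preserves the marked points.
\end{proposition}

\begin{proof}
Let $X_0$ consist of the two vertices $0$ and $1$ at distance $1$, and let $X_{k+1}=F(X_k)$. Then $X_0$ is a metric subspace of $X_1$ with the same marked points. If $X_k$ is a metric subspace of $X_{k+1}$ with the same marked points, then Lemma~\ref{lem:embed}, applied to the inclusion, says the same of $X_{k+1}=F(X_k)$ and $X_{k+2}=F(X_{k+1})$. So $X_\infty=\bigcup_kX_k$ is a marked space with the metric that extends all the metrics of the $X_k$. As sets,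
\[
F(X_\infty)=V\sqcup\bigcup_k\bigl(L\times(X_k\setminus\{0\})\bigr)=\bigcup_kX_{k+1}=X_\infty .
\]
The metrics agree as well: two points lie in some $X_{k+1}=F(X_k)$, and the inclusion $F(X_k)\subseteq F(X_\infty)$ is isometric by Lemma~\ref{lem:embed}. Thus $F(X_\infty)=X_\infty$ as marked spaces.

It remains to complete this fixed point. By Lemma~\ref{lem:complete}(c) there is an isometric embedding $\kappa$ of $X_\infty$ onto a dense subset of a strongly complete space $E$ of diameter at most $1$; mark $\kappa(0)$ and $\kappa(1)$ in $E$. By Lemma~\ref{lem:Fcomplete}, $F(E)$ is strongly complete. By Lemma~\ref{lem:embed}, $F(\kappa)\colon X_\infty=F(X_\infty)\to F(E)$ is isometric with dense image and fixes the vertices. Lemma~\ref{lem:complete}(d), applied to $F(\kappa)\circ\kappa^{-1}\colon\kappa(X_\infty)\to F(E)$, gives an isometry $\Phi$ of $E$ onto $F(E)$ with $\Phi\circ\kappa=F(\kappa)$. It sends $\kappa(0)$ and $\kappa(1)$ to the vertices $0$ and $1$.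
\end{proof}

From now on we identify $E$ with $F(E)$ by means of $\Phi$. Thus $V=[0,1]$ is a subset of $E$ whose points are at mutual distance at least $\frac12$, and the marked points of $E$ are the vertices $0$ and $1$. Each $\varphi_e$ is a map $E\to E$ that halves distances, the links $E_e=\varphi_e(E)$ cover $E$, and all of Section~\ref{sec:glue} applies with $Y=E$. In particular $\pi\colon E\to[0,1]$ is continuous for the usual topology of $[0,1]$, by Lemma~\ref{lem:geom}(e).

For a finite word $w=(e_1,\dots,e_k)$ in $L$ put $\varphi_w=\varphi_{e_1}\circ\dots\circ\varphi_{e_k}$, with $\varphi_\emptyset$ the identity. Then $\operatorname{diam}\varphi_w(E)\le2^{-k}$. Let $Q=\bigcup_w\varphi_w(V)$ be the set of vertices of all generations.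

Self-similarity gives every point of $E$, including the points added by the completion, a canonical address. Let $p\in E$ and $p_0=p$. As long as $p_k$ is not a vertex, it lies in a unique link $e_{k+1}$, and $p_k=\varphi_{e_{k+1}}(p_{k+1})$ for a unique $p_{k+1}$. With $w_k=(e_1,\dots,e_k)$ we have $p=\varphi_{w_k}(p_k)$. If the recursion stops at a vertex $p_k=x$, the \emph{address} of $p$ is the pair $(w_k,x)\in L^{<\omega}\times V$. Otherwise the address is the sequence $(e_k)_{k\ge1}\in L^\omega$.

\begin{lemma}\label{lem:address}
If $p$ has the address $(w,x)$, then $p=\varphi_w(x)\in Q$. If $p$ has the address $(e_k)_{k\ge1}$, then $\varphi_{w_k}(0)\in Q$ and $\varphi_{w_k}(0)\to p$. Hence $Q$ is dense in $E$, and a point is determined by its address.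
\end{lemma}

\begin{proof}
The first case is the definition. In the second case $0\in V$, and both $p$ and $\varphi_{w_k}(0)$ lie in $\varphi_{w_k}(E)$, which has diameter at most $2^{-k}$.
\end{proof}

\section{Sequential connectedness of $E$}\label{sec:conn}

In the space $H$ a coloring is constant on each link, and bisection then leads to a contradiction. In $E$ we read the same argument backwards: if two vertices have different colors, then some link has ends of different colors. This link is a copy of $E$ in which the vertices $0$ and $1$ have different colors, so the argument can be repeated inside it. Infinitely many repetitions are needed, so the link must be specified by a rule.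

\begin{lemma}\label{lem:bisect}
There is a function that assigns to every coloring $\chi$ of $E$ and every pair of vertices $x,y$ with $\chi(x)\ne\chi(y)$ a link $e=e(\chi,x,y)\in L$ with $\chi(\varphi_e(0))\ne\chi(\varphi_e(1))$.
\end{lemma}

\begin{proof}
Bisect in $[0,1]$. Put $a_0=x$ and $b_0=y$. Given $a_n,b_n$, let $c_n=(a_n+b_n)/2$, and put $(a_{n+1},b_{n+1})=(c_n,b_n)$ if the vertex $c_n$ has the color $\chi(x)$, and $(a_{n+1},b_{n+1})=(a_n,c_n)$ otherwise. Then $\chi(a_n)=\chi(x)$ and $\chi(b_n)=\chi(y)$ for all $n$. The closed intervals with endpoints $a_n,b_n$ are nested and have length $2^{-n}|x-y|$, so $(a_n)$ and $(b_n)$ converge in $[0,1]$ to a common number $c$. Let $(z_n)$ be $(b_n)$ if the vertex $c$ has the color $\chi(x)$, and $(a_n)$ otherwise. Then $z_n\to c$ in $[0,1]$ and $\chi(z_n)\ne\chi(c)$, so $z_n\ne c$, for all $n$. A sequence with finitely many values that converges to $c$ is eventually equal to $c$, so $(z_n)$ has infinitely many values. Keep the terms at which a value appears for the first time. This gives an injective subsequence $s_0,s_1,\dots$, and with $s_\omega=c$ we obtain $s\in S$ such that $\chi(s_n)\ne\chi(s_\omega)$ for all $n<\omega$.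

Suppose that $\chi(s_n)=\chi(\tau_{(s,n)})$ for every $n\in\omega+1$. By Lemma~\ref{lem:geom}(b), $\tau_{(s,n)}\to\tau_{(s,\omega)}$ in $E$. So for large $n<\omega$,
\[
\chi(s_n)=\chi(\tau_{(s,n)})=\chi(\tau_{(s,\omega)})=\chi(s_\omega),
\]
a contradiction. Let $n$ be the least element of $\omega+1$ with $\chi(s_n)\ne\chi(\tau_{(s,n)})$, and put $e=(s,n)$. Then $\varphi_e(0)=s_n$ and $\varphi_e(1)=\tau_e$ have different colors, and $e$ is determined by $\chi$, $x$ and $y$.
\end{proof}

\begin{lemma}\label{lem:descent}
Every coloring $\chi$ of $E$ satisfies $\chi(0)=\chi(1)$.
\end{lemma}

\begin{proof}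
Suppose $\chi(0)\ne\chi(1)$. Define $\chi_0=\chi$, $e_{k+1}=e(\chi_k,0,1)$ and $\chi_{k+1}=\chi_k\circ\varphi_{e_{k+1}}$. By Lemma~\ref{lem:color} each $\chi_{k+1}$ is a coloring, and $\chi_{k+1}(0)\ne\chi_{k+1}(1)$ by Lemma~\ref{lem:bisect}, so the recursion continues. Its step is a function, so no choice is used. With $w_k=(e_1,\dots,e_k)$ we have $\chi_k=\chi\circ\varphi_{w_k}$, and therefore $\chi(\varphi_{w_k}(0))\ne\chi(\varphi_{w_k}(1))$ for all $k$. The sets $\varphi_{w_k}(E)$ form a shrinking sequence. Its limit $z$, which exists because $E$ is strongly complete, is within $2^{-k}$ of both $\varphi_{w_k}(0)$ and $\varphi_{w_k}(1)$. Both sequences converge to $z$, so for large $k$ both points have the color $\chi(z)$, a contradiction.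
\end{proof}

This is the step for which the fixed point $X_\infty$ had to be completed: the contradiction takes place at the point $z$.

\begin{proposition}\label{prop:conn}
$E$ is sequentially connected.
\end{proposition}

\begin{proof}
First, every coloring $\chi$ of $E$ is constant on $V$. Indeed, Lemma~\ref{lem:descent} applied to $\chi\circ\varphi_e$ gives $\chi(\varphi_e(0))=\chi(\varphi_e(1))$ for every $e$, so by Lemma~\ref{lem:bisect} no two vertices have different colors.

Fix a coloring $\chi$. For each word $w$ the coloring $\chi\circ\varphi_w$ is constant on $V$, so $\chi$ has the value $\chi(\varphi_w(0))$ on all of $\varphi_w(V)$. If $w'$ is $w$ followed by $e$, then $\varphi_{w'}(0)=\varphi_w(v(e))\in\varphi_w(V)$, so $\chi(\varphi_{w'}(0))=\chi(\varphi_w(0))$. By induction on the length of $w$, $\chi(\varphi_w(0))=\chi(0)$ for all $w$. Hence $\chi$ is constant on $Q$. By Lemma~\ref{lem:address}, every point of $E$ lies in $Q$ or is the limit of a sequence in $Q$, so $\chi$ is constant on $E$. Lemma~\ref{lem:color} completes the proof.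
\end{proof}

Density of $Q$ alone would not suffice in the last step, because a coloring is controlled only along sequences; the address supplies the sequence.

\section{Thin connected subsets of $E$}\label{sec:thin}

We first show that a thin connected set lies in a fiber of $\pi$. The point is that $\pi(A)$ can be read off from a dense subset of $A$ by countably many fixed partial functions. Let $J=(\omega+1)\cup\{*\}$, and define partial functions from $E$ to $[0,1]$ by
\[
\sigma_n(p)=s_n\ \text{ if }p\in O_s\quad(n\in\omega+1),\qquad \sigma_*(p)=x\ \text{ if }p\in N_x .
\]
They are well defined because the sets $O_s$ are pairwise disjoint and so are the sets $N_x$.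

\begin{lemma}\label{lem:count}
For every $A\subseteq E$ and every dense $D\subseteq A$ we have $\pi(A)\subseteq\bigcup_{j\in J}\sigma_j(D)$. Consequently, if $A$ is thin and connected, then $\pi(A)$ is a singleton.
\end{lemma}

\begin{proof}
Let $a\in A$. If $a$ is not a vertex, then $a\in O_s$ and $\pi(a)=s_n$ for some $s$ and $n$. The set $O_s\cap A$ is nonempty and open in $A$, so it contains a point $\delta\in D$, and $\sigma_n(\delta)=s_n=\pi(a)$. If $a$ is a vertex $x$, then $N_x\cap A$ is nonempty and open in $A$, so it contains a point $\delta\in D$, and $\sigma_*(\delta)=x=\pi(a)$. The second claim is Lemma~\ref{lem:thin}(c) with $u=\pi|_A$.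
\end{proof}

The fiber $P_x=\pi^{-1}(x)$ is the union of the links $E_e$ with $v(e)=x$. The next lemma says that it is a wedge of these links.

\begin{lemma}\label{lem:fiber}
For $x\in V$, the sets $E_e\setminus\{x\}$ with $v(e)=x$ are pairwise disjoint, open in $P_x$, and their union is $P_x\setminus\{x\}$. Hence for each such $e$ the map $r_e\colon P_x\to E_e$ that is the identity on $E_e$ and is constantly $x$ on $P_x\setminus E_e$ is continuous.
\end{lemma}

\begin{proof}
Points of $P_x\setminus\{x\}$ are non-vertices, and each lies in exactly one link. Let $e=(s,n)$ with $s_n=x$. A point $\varphi_{(s,m)}(p)$ of $O_s$ lies in $P_x$ if and only if $s_m=x$, that is, $m=n$, because $s$ is injective. So $P_x\cap O_s=E_e\setminus\{x\}$, and this set is open in $P_x$. Now apply Lemma~\ref{lem:wedge}(b).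
\end{proof}

\begin{remark}\label{rem:inj}
This is the only place where the injectivity of the sequences in $S$ is used. If the constant sequence $s\equiv x$ belonged to $S$, the tips $\tau_{(s,n)}$ would lie in $P_x$ and converge to $\tau_{(s,\omega)}$, while $r_{(s,\omega)}$ would send them to $x\neq\tau_{(s,\omega)}$; the map $r_{(s,\omega)}$ would be discontinuous.
\end{remark}

If a thin connected set $A\subseteq P_x$ lies in one link, we apply $\varphi_e^{-1}$ and double its diameter. If $A$ contains $x$, it may enter many links, and its diameter is not controlled by one of them. What does scale in that case is the distance from $x$. Since $\varphi_e^{-1}(x)=0$, it is enough to treat the vertex $0$.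

\begin{lemma}\label{lem:zero}
If $A\subseteq E$ is thin, connected and $0\in A$, then $A=\{0\}$.
\end{lemma}

\begin{proof}
We show by induction on $k$ that $d(p,0)\le2^{-k}$ for all such $A$ and all $p\in A$. For $k=0$ this holds because $\operatorname{diam}E\le1$. Assume it for $k$, and let $p\in A$. By Lemma~\ref{lem:count}, $A\subseteq P_0$, so $p\in E_e$ for some $e$ with $\varphi_e(0)=v(e)=0$. The set $A'=\varphi_e^{-1}(r_e(A))$ is a continuous image of $A$, so it is connected and, by Lemma~\ref{lem:thin}(b), thin. It contains $0$ and $p'=\varphi_e^{-1}(p)$. Hence $d(p,0)=d(\varphi_e(p'),\varphi_e(0))=\frac12d(p',0)\le2^{-k-1}$.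
\end{proof}

\begin{proposition}\label{prop:thin}
Every thin connected subset of $E$ is a singleton.
\end{proposition}

\begin{proof}
We show by induction on $k$ that every thin connected $A\subseteq E$ has $\operatorname{diam}A\le2^{-k}$. For $k=0$ this holds because $\operatorname{diam}E\le1$. Assume it for $k$, and let $A$ be thin and connected. By Lemma~\ref{lem:count}, $A\subseteq P_x$ for some $x$.

If $x\notin A$, then $A\subseteq E_e$ for some $e$ by Lemmas~\ref{lem:fiber} and~\ref{lem:wedge}(a). The set $\varphi_e^{-1}(A)$ is homeomorphic to $A$, so it is thin and connected, and $\operatorname{diam}A=\frac12\operatorname{diam}\varphi_e^{-1}(A)\le2^{-k-1}$.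

If $x\in A$, let $v(e)=x$. The set $\varphi_e^{-1}(r_e(A))$ is thin, connected and contains $\varphi_e^{-1}(x)=0$, so it equals $\{0\}$ by Lemma~\ref{lem:zero}. Thus $A\cap E_e\subseteq r_e(A)=\{x\}$. These links cover $P_x$, so $A=\{x\}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The space $E$ is strongly complete and contains the points $0\ne1$ (Proposition~\ref{prop:fixed}), it is sequentially connected (Proposition~\ref{prop:conn}), and its thin connected subsets are singletons (Proposition~\ref{prop:thin}). It is complete by Lemma~\ref{lem:complete}(a) and connected by Lemma~\ref{lem:color}, and its separable connected subsets are thin by Lemma~\ref{lem:thin}(a).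
\end{proof}

\section{Density and cardinality}\label{sec:size}

\begin{proof}[Proof of Theorem~\ref{thm:size}]
(2) We use Cantor's set $C=\{0,1\}^\omega$ for bookkeeping; all maps below are explicit. The map $x\mapsto\{q\in\mathbb{Q}:q<x\}$ and an enumeration of $\mathbb{Q}$ inject $\mathbb{R}$, and with it $V$, $\omega$ and $\omega+1$, into $C$. Ternary expansions inject $C$ into $\mathbb{R}$. A bijection $\omega\times\omega\to\omega$ gives a bijection $C^\omega\to C$, so every product of countably many copies of $C$ injects into $C$. Hence $S\subseteq[0,1]^{\omega+1}$, then $L=S\times(\omega+1)$, and then $L^\omega$ inject into $C$. The set $L^{<\omega}\times V$ injects into $\omega\times C^\omega\times C$ (record the length of the word and pad the word with a fixed element of $C$), hence into $C$. By Lemma~\ref{lem:address}, $E$ injects into the disjoint union of $L^{<\omega}\times V$ and $L^\omega$, hence into $\{0,1\}\times C$, and so into $\mathbb{R}$. On the other hand $[0,1]=V\subseteq Q\subseteq E$, and $\mathbb{R}$ injects into $[0,1]$. The Cantor--Bernstein theorem, which holds in ZF, states that two sets that inject into each other are equipotent. So $E$ and its dense subset $Q$ are equipotent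 with $\mathbb{R}$.

(1) By Proposition~\ref{prop:thin}, $A$ is not thin, so every dense $D\subseteq A$ admits a surjection $D\times\omega\to\mathbb{R}$. If $D$ is well-orderable, then so is $D\times\omega$, lexicographically, and sending each real number to its least preimage injects $\mathbb{R}$ into $D\times\omega$; so $\mathbb{R}$ is well-orderable. Now assume the axiom of choice. A dense set $D\subseteq A$ is infinite: a finite $D$ is closed, so $A=D$ would be a finite connected metric space, which has one point. Hence $|D|=|D\times\omega|\ge2^{\aleph_0}$. Since $A$ is dense in itself and $|A|\le|E|=2^{\aleph_0}$ by (2), the density of $A$ is $2^{\aleph_0}$.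
\end{proof}

\section{Sequentially connected spaces as images}\label{sec:images}

The only property of $[0,1]$ behind the connectedness of $H$ in Section~\ref{sec:model} was that every nontrivial partition is contradicted by a convergent sequence. So the same step can be applied to any sequentially connected space $X$, and now one step suffices, because $E$ is available as a link. Two features of $[0,1]$ are lost. A point of $X$ need not be a term of an injective convergent sequence ($X$ may be a single point), so we admit all convergent sequences, and the fibers need not be wedges (Remark~\ref{rem:inj}). Also, the projection is no longer real-valued, so Lemma~\ref{lem:thin}(c) does not apply to it. Both gaps are closed by one real function $\Pi$ that records the position of a point inside its link and keeps a thin connected set away from all vertices or from all tips.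

\begin{proof}[Proof of Theorem~\ref{thm:images}]
The implication (b)$\Rightarrow$(c) is immediate. For (c)$\Rightarrow$(a), let $f\colon Z\to X$ be a continuous surjection from a sequentially connected space. If $\chi$ is a coloring of $X$, then $\chi\circ f$ is a coloring of $Z$, hence constant, and so $\chi$ is constant.

We prove (a)$\Rightarrow$(b). Let $S_X$ be the set of all $s\colon\omega+1\to X$ with $s_n\to s_\omega$ in $X$. The constant sequences show that $(X,S_X)$ is a pattern. Let $M=F(E)$ for this pattern, with projection $\pi_X\colon M\to X$. From now on $L,\varphi_e,\tau_e,h,t,N_x,O_s,I_e$ refer to $M$, while $\pi\colon E\to[0,1]$ and $\sigma_j$ refer to $E$. By Lemmas~\ref{lem:geom} and~\ref{lem:Fcomplete}, $M$ is a strongly complete metric space, each link is a half-size copy of $E$, and $\pi_X$ is continuous. In particular $M$ has more than one point. The map $\pi_X$ is onto, and $\pi_X^{-1}(x)$ is a union of connected links that all contain the vertex $x$, so it is connected.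

\emph{Step 1: if $W\subseteq X$ and $\pi_X^{-1}(W)$ is sequentially closed in $M$, then $W$ is sequentially closed in $X$.} Let $s_n\in W$ for $n<\omega$ and $s_n\to s_\omega$ in $X$. Then $s\in S_X$, and the tips $\tau_{(s,n)}\in\pi_X^{-1}(W)$ converge to $\tau_{(s,\omega)}$. So $\tau_{(s,\omega)}\in\pi_X^{-1}(W)$, that is, $s_\omega\in W$.

If $X$ is sequential and $\pi_X^{-1}(W)$ is closed, Step~1 shows that $W$ is closed. So in this case the continuous surjection $\pi_X$ is a quotient map.

\emph{Step 2: $M$ is sequentially connected.} Let $U\subseteq M$ be sequentially clopen. For each $e$, the set $\varphi_e^{-1}(U)$ is sequentially clopen in $E$ by Lemma~\ref{lem:color}, so it is $\emptyset$ or $E$ by Proposition~\ref{prop:conn}. Hence a point $\varphi_e(p)$ lies in $U$ if and only if $v(e)$ does, and $U=\pi_X^{-1}(W)$ with $W=U\cap X$. Step~1, applied to $W$ and to $X\setminus W$, shows that $W$ is sequentially clopen. By (a), $W$ is $\emptyset$ or $X$, so $U$ is $\emptyset$ or $M$.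

\emph{Step 3: the function $\Pi\colon M\to[0,1]$, $\Pi(\varphi_e(p))=\pi(p)$, is well defined and continuous, with $\Pi=0$ at vertices and $\Pi=1$ at tips.} The values at vertices and tips are $\pi(0)=0$ and $\pi(1)=1$, so $\Pi$ is well defined. By Lemma~\ref{lem:geom}(d) for $E$, we have $\pi(p)=0$ if $d(p,0)<\frac12$ and $\pi(p)=1$ if $d(p,1)<\frac12$. Let $q=\varphi_e(p)\in M$. If $q$ is at distance less than $\frac14$ from a vertex, then $\frac12d(p,0)=h(q)<\frac14$, because $h$ is $1$-Lipschitz and vanishes at vertices; so $\Pi(q)=0$. If $q$ is at distance less than $\frac14$ from a tip, then $\frac12d(p,1)=t(q)<\frac14$ and $\Pi(q)=1$. Thus $\Pi$ is constant near each vertex and each tip. On the open set $I_e$ it equals the continuous map $\pi\circ\varphi_e^{-1}$.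

Now let $A\subseteq M$ be thin and connected, and let $D\subseteq A$ be dense with no surjection $D\times\omega\to\mathbb{R}$.

\emph{Step 4: $\Pi$ is constant on $A$.} For $j\in J$ define a partial function $\Sigma_j$ on $\bigcup_eI_e$ by $\Sigma_j(\varphi_e(p))=\sigma_j(p)$ whenever $p\ne0,1$ and $\sigma_j(p)$ is defined. Since $I_e$ is open, $D\cap I_e$ is dense in $A\cap I_e$, so $\varphi_e^{-1}(D\cap I_e)$ is dense in $\varphi_e^{-1}(A\cap I_e)\subseteq E$. Lemma~\ref{lem:count} gives $\Pi(A\cap I_e)\subseteq\bigcup_j\Sigma_j(D)$. The remaining points of $A$ are vertices and tips, so $\Pi(A)\subseteq\{0,1\}\cup\bigcup_j\Sigma_j(D)$. Add to the family $(\Sigma_j)$ the constant functions $0$ and $1$ on the nonempty set $D$, and apply Lemma~\ref{lem:thin}(c).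

\emph{Step 5: $A$ is a singleton.} A thin connected subset of a link is a singleton, because $\varphi_e^{-1}$ maps it homeomorphically into $E$ and Proposition~\ref{prop:thin} applies. By Steps~3 and~4, $A$ contains no vertex or no tip.

Suppose that $A$ contains no vertex. Then $A$ is covered by the pairwise disjoint open sets $O_s$, so $A\subseteq O_s$ for some $s$. The index map $O_s\to\omega+1$ is continuous, and the connected subsets of $\omega+1$ are singletons, since $\omega+1$ is homeomorphic to a countable subset of $\mathbb{R}$. So $A$ lies in one link $(s,n)$.

Suppose that $A$ contains no tip. For $x\in X$ let $G_x=\{x\}\cup\bigcup_{v(e)=x}I_e$, the fiber $\pi_X^{-1}(x)$ with the tips removed. Since $x\in N_x\subseteq G_x$, the set $G_x=N_x\cup\bigcup_{v(e)=x}I_e$ is open. The sets $G_x$ are pairwise disjoint and cover all points that are not tips, so $A\subseteq G_x$ for some $x$. Without its tips the fiber is a wedge: Lemma~\ref{lem:wedge} applies to $P=G_x$ and the open sets $I_e$, $v(e)=x$. If $x\notin A$, then $A$ lies in one $I_e$, hence in one link. If $x\in A$, then for each $e$ with $v(e)=x$ the image of $A$ under the retraction $r_e\colon G_x\to I_e\cup\{x\}$ is a thin connected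 subset of the link $e$ that contains $x$. It equals $\{x\}$, so $A\cap I_e=\emptyset$. Hence $A=\{x\}$.

So all thin connected subsets of $M$, and in particular all separable connected subsets, are singletons. By Step~2, $M$ is connected, so it is nonseparably connected, and (b) holds.
\end{proof}

\begin{thebibliography}{9}
\bibitem{BVW} T.~Banakh, M.~Vovk, M.~R.~W\'ojcik, \emph{Nonseparably connected complete metric spaces}, arXiv:0903.4781 (2009).
\end{thebibliography}
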